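\title{Volume along $2$-interpolations of symmetric convex bodies:\\ a counterexample and the sharp constant}

\begin{abstract}
Let $F_t$, $t\in[0,1]$, be squared norms on $\mathbb{R}^n$ that solve
$\partial_{tt}F=c\,(D^2F)^{-1}\nabla\partial_tF\cdot\nabla\partial_tF$, and let
$\alpha(t)=-\log\int e^{-F_t}$. For $c=1$ the function $\alpha$ is convex by Pr\'ekopa's theorem. A conjecture posed by Cordero-Erausquin and Klartag asserts the same for $c=\frac12$. We show that it holds for $n=1$ and fails for every $n\ge2$. For $n\ge 2$ we express the smallest $c=c_n$ for which $\alpha$ is always convex through a Poincar\'e constant, and we prove that $\frac{n+2}{n+4}\le c_n\le\frac{n+2}{n+3}$, that $c_2=\frac23$, and that $c_n=\frac{n+2}{n+4}$ if the log-Brunn--Minkowski conjecture holds in $\mathbb{R}^n$.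
\end{abstract}

\section{Introduction}

\subsection{The problem}
Let $n\ge1$ and $\mathbb{R}^n_*=\mathbb{R}^n\setminus\{0\}$. A \emph{symmetric convex body} is a compact convex set $K\subset\mathbb{R}^n$ with nonempty interior and $K=-K$; its norm is $\|x\|_K=\inf\{r>0:x\in rK\}$, and $|K|$ is its volume. A function $\Phi:\mathbb{R}^n\to\mathbb{R}$ is \emph{admissible} if $\Phi=\lambda\|\cdot\|_K^2$ for some $\lambda>0$ and some symmetric convex body $K$, and $\Phi$ is $C^2$ on $\mathbb{R}^n_*$ with positive definite Hessian there; this is the case, for instance, when $\partial K$ is $C^2$ with positive Gauss curvature. Admissible functions are even, convex and $2$-homogeneous. For a function $F(t,x)=F_t(x)$, the gradient $\nabla$ and the Hessian $D^2$ refer to $x$ only.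

\begin{definition}\label{def:family}
Let $c>0$ and let $F_0,F_1$ be admissible. A \emph{$c$-family} between $F_0$ and $F_1$ is a function $F:[0,1]\times\mathbb{R}^n\to\mathbb{R}$ such that
\begin{itemize}
\item[(i)] $F(0,\cdot)=F_0$ and $F(1,\cdot)=F_1$;
\item[(ii)] $F_t$ is admissible for every $t\in[0,1]$;
\item[(iii)] $F$ is $C^2$ on $[0,1]\times\mathbb{R}^n_*$ and solves there
\begin{equation}\label{eq:pde}
\partial_{tt}F=c\,(D^2F)^{-1}\nabla\partial_tF\cdot\nabla\partial_tF .
\end{equation}
\end{itemize}
A \emph{$p$-interpolation family} is a $c$-family with $c=1/p$. The function associated with a family is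
\[
\alpha(t)=-\log\int_{\mathbb{R}^n}e^{-F_t(x)}\,dx,\qquad t\in[0,1].
\]
\end{definition}

The function $\alpha$ measures volume. With $K_t=\{2F_t\le1\}$ we have $F_t=\frac12\|\cdot\|_{K_t}^2$, and $\int e^{-F_t}=\kappa_n|K_t|$ with $\kappa_n$ depending only on $n$ (see \eqref{eq:volume}). Thus $\alpha$ is convex exactly when $t\mapsto\log|K_t|$ is concave.

For $c=1$, equation \eqref{eq:pde} says that the Schur complement of $D^2F$ in the space-time Hessian of $F$ vanishes, so that $F$ is jointly convex in $(t,x)$ in a degenerate way. The solution is the infimal convolution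
\begin{equation}\label{eq:infconv}
F_t(x)=\inf\{(1-t)F_0(x_0)+tF_1(x_1):\ x=(1-t)x_0+tx_1\},
\end{equation}
and $\alpha$ is convex by Pr\'ekopa's theorem: if $F$ is jointly convex in $(t,x)$, then $-\log\int e^{-F(t,x)}\,dx$ is convex in $t$. That theorem asks for no symmetry and no homogeneity. Since $\alpha''$ is the mean of $\partial_{tt}F$ minus the variance of $\partial_tF$ under the probability measure proportional to $e^{-F_t}$, lowering $c$ makes convexity harder, and one asks how far $c$ can be lowered when all the $F_t$ are squared norms. The following conjecture is posed in \cite{CK}; we state it for the class of families in Definition~\ref{def:family}.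

\medskip
\noindent\textbf{Conjecture.} \emph{For every $2$-interpolation family ($c=\frac12$) between admissible functions $F_0$ and $F_1$, the function $\alpha$ is convex on $[0,1]$.}

\subsection{Why $c=\frac12$}\label{sec:why}
Ellipsoids single out this value.

\begin{example}\label{ex:quad}
Let $F_t(x)=\frac12A_tx\cdot x$ with $A_t$ symmetric positive definite and $C^2$ in $t$. Then $D^2F=A$, $\nabla\partial_tF=A'x$, and \eqref{eq:pde} reads $A''=2c\,A'A^{-1}A'$. Since $\alpha=\frac12\log\det A-\frac n2\log 2\pi$ and $(\log\det A)'=\operatorname{tr}(A^{-1}A')$,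
\begin{equation}\label{eq:quad}
\alpha''=\tfrac12\operatorname{tr}(A^{-1}A'')-\tfrac12\operatorname{tr}\big((A^{-1}A')^2\big)=\tfrac12(2c-1)\operatorname{tr}\big((A^{-1/2}A'A^{-1/2})^2\big).
\end{equation}
For $c<\frac12$ the solution $A_t=(1+t)^{1/(1-2c)}I$ has $\alpha''<0$. For $c=\frac12$ any two ellipsoids are joined by a solution $A_t=A_0^{1/2}e^{tB}A_0^{1/2}$ with $B$ symmetric, and $\alpha$ is affine.
\end{example}

So $c=\frac12$ is the best constant one can hope for, and the conjecture says that ellipsoids are the worst case. Duality points to the same value. Let $F^*(y)=\sup_x(x\cdot y-F(x))$ be the Legendre transform. By Lemma~\ref{lem:legendre}, if $F_t$ solves \eqref{eq:pde} with constant $c$, then $F_t^*$ solves it with constant $1-c$. For $c=1$ this says that $F_t^*=(1-t)F_0^*+tF_1^*$, which is the transform of \eqref{eq:infconv}. For $c=\frac12$ the equation is self-dual, with the following consequence. Let $F_0=\frac12\|\cdot\|_K^2$ and $F_1=F_0^*=\frac12\|\cdot\|^2_{K^\circ}$, where $K^\circ$ is the polar body,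 and suppose that exactly one $2$-interpolation family $F$ joins them. As $t\mapsto F_{1-t}^*$ is such a family too, $\Phi=F_{1/2}$ satisfies $\Phi=\Phi^*$. Then $2\Phi(x)=\Phi(x)+\Phi^*(x)\ge|x|^2$, hence $\Phi=\Phi^*\le\frac12|x|^2$, so $\Phi=\frac12|x|^2$, and convexity of $\alpha$ would give the Blaschke--Santal\'o inequality $|K||K^\circ|\le|B|^2$, with $B$ the Euclidean unit ball.

\subsection{Results}

\begin{theorem}\label{thm:A}
If $n=1$, then $\alpha$ is affine for every $2$-interpolation family. If $n\ge2$, there is a $2$-interpolation family, real-analytic on $[0,1]\times\mathbb{R}^n_*$, for which $\alpha''<0$ on all of $[0,1]$. Hence the conjecture holds for $n=1$ and is false for every $n\ge2$.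
\end{theorem}

To describe the correct constant, let $F$ be admissible, let $d\mu_F=e^{-F}dx/\int e^{-F}$, and let $\mathbb{E}_F$ and $\operatorname{Var}_F$ be expectation and variance under $\mu_F$. For $\psi$ of class $C^1$ and $0$-homogeneous on $\mathbb{R}^n_*$ put
\[
Q_F(\psi)=2F\,(D^2F)^{-1}\nabla\psi\cdot\nabla\psi .
\]
This function is continuous and $0$-homogeneous, because $D^2F$ has degree $0$ and $\nabla\psi$ has degree $-1$. For $n\ge2$ define
\[
\Lambda_n=\inf\Big\{\frac{\mathbb{E}_FQ_F(\psi)}{\operatorname{Var}_F\psi}:\ F\text{ admissible},\ \psi\text{ even, }C^1,\ 0\text{-homogeneous, nonconstant}\Big\}.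
\]
Recall that $h_K(y)=\max_{x\in K}x\cdot y$ is the support function of $K$, and that the Wulff shape of a positive continuous function $h$ on $S^{n-1}$ is $[h]=\{x:\ x\cdot u\le h(u)\text{ for all }u\in S^{n-1}\}$; in particular $[h_K]=K$. The \emph{log-Brunn--Minkowski conjecture} in $\mathbb{R}^n$ asserts that
\begin{equation}\label{eq:logBM}
\big|[h_K^{1-\theta}h_L^{\theta}]\big|\ge|K|^{1-\theta}|L|^\theta
\end{equation}
for all symmetric convex bodies $K,L\subset\mathbb{R}^n$ and $\theta\in[0,1]$. For $n=2$ it is a theorem \cite{BLYZ}.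

\begin{theorem}\label{thm:B}
Let $n\ge2$ and $c>0$. Then $\alpha$ is convex for every $c$-family if and only if
\[
c\ge c_n:=\frac{n+2}{\Lambda_n+4}.
\]
Moreover $n-1\le\Lambda_n\le n$, so that $\frac{n+2}{n+4}\le c_n\le\frac{n+2}{n+3}$. In the plane, $\Lambda_2=2$ and $c_2=\frac23$. If the log-Brunn--Minkowski conjecture holds in $\mathbb{R}^n$, then $c_n=\frac{n+2}{n+4}$.
\end{theorem}

In terms of $p=1/c$: for $n\ge2$ the function $\alpha$ is convex along all $p$-interpolation families exactly when $p\le p_n=(\Lambda_n+4)/(n+2)$, and $\frac{n+3}{n+2}\le p_n\le\frac{n+4}{n+2}$. One can go beyond Pr\'ekopa's $p=1$, up to exactly $p=\frac32$ in the plane, but never to $p=2$.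

\subsection{The method}
Homogeneity lets us integrate out the radial variable, and $\alpha''(t)\ge0$ becomes a Poincar\'e inequality on the sphere for the body $K_t$ and the velocity of its norm (Section~\ref{sec:second}); for $c=\frac12$ the constant required is $2n$. Section~\ref{sec:plane} shows in the plane that the disk has exactly this constant while bodies close to a square have half of it, and Section~\ref{sec:lq} carries this to all dimensions by means of $\ell_q$ balls. A bad pair (body, velocity) must then be realized by a solution of \eqref{eq:pde}. The endpoint $F_1$ is at our disposal, so a short-time solution of the initial value problem suffices (Section~\ref{sec:CK}). Section~\ref{sec:BM} derives the lower bounds on $\Lambda_n$ from Brunn--Minkowski inequalities, and Section~\ref{sec:B} assembles Theorem~\ref{thm:B}.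

\section{The second derivative of $\alpha$}\label{sec:second}

\subsection{Homogeneous functions}
We first note that admissibility can be read off from the Hessian.

\begin{lemma}\label{lem:adm}
Let $F$ be $C^2$, even and $2$-homogeneous on $\mathbb{R}^n_*$ with $H=D^2F$ positive definite, and set $F(0)=0$. Then
\begin{equation}\label{eq:euler}
Hx=\nabla F,\qquad x\cdot\nabla F=Hx\cdot x=2F,
\end{equation}
$F>0$ on $\mathbb{R}^n_*$, and $F$ is admissible.
\end{lemma}

\begin{proof}
The identities are Euler's relation for $\nabla F$ (degree $1$) and $F$ (degree $2$), and $2F=Hx\cdot x>0$. On a line that misses $0$ the function $F$ has positive second derivative; on a line through $0$ it is $s\mapsto s^2F(x)$, by evenness and homogeneity. So $F$ is strictly convex and continuous, $K=\{F\le1\}$ is a symmetric convex body, and $\|x\|_K=\inf\{r>0:F(x)\le r^2\}=\sqrt{F(x)}$.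
\end{proof}

\begin{lemma}\label{lem:polar}
Let $p>0$, let $\Phi$ be continuous, positive and $p$-homogeneous on $\mathbb{R}^n_*$, and let $g$ be bounded, measurable and $0$-homogeneous. For $k\ge0$,
\[
\int_{\mathbb{R}^n} g\,\Phi^ke^{-\Phi}\,dx=\frac1p\,\Gamma\Big(\frac np+k\Big)\int_{S^{n-1}}g\,\Phi^{-n/p}\,d\theta .
\]
In particular, for $p=2$, writing $F=\Phi$ and $\mathbb{E}_F$ for the expectation under $e^{-F}dx/\int e^{-F}$,
\begin{equation}\label{eq:moments}
\mathbb{E}_F[gF]=\frac n2\,\mathbb{E}_Fg,\qquad \mathbb{E}_F[gF^2]=\frac n2\Big(\frac n2+1\Big)\mathbb{E}_Fg,\qquad \mathbb{E}_Fg=\frac{\int_{S^{n-1}}gF^{-n/2}\,d\theta}{\int_{S^{n-1}}F^{-n/2}\,d\theta}.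
\end{equation}
\end{lemma}

\begin{proof}
In polar coordinates $x=\rho\theta$ the radial integral is
$\Phi(\theta)^k\int_0^\infty\rho^{pk+n-1}e^{-\rho^p\Phi(\theta)}\,d\rho=\frac1p\Gamma(\frac np+k)\Phi(\theta)^{-n/p}$.
\end{proof}

Since $\int_Kg\,dx=\frac1n\int_{S^{n-1}}g\,\|\theta\|_K^{-n}\,d\theta$ for $0$-homogeneous $g$, the lemma gives, for $F=\frac12\|\cdot\|_K^2$,
\begin{equation}\label{eq:volume}
\int e^{-F}\,dx=\kappa_n|K|,\qquad\kappa_n=2^{n/2}\,\Gamma\Big(\frac n2+1\Big),
\end{equation}
and shows that $\mathbb{E}_Fg$ is the average of $g$ over $K$.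

\subsection{Separating the radial variable}
The velocity $f=\partial_tF$ of a family is $2$-homogeneous, so it has the form $f=2\psi F$ with $\psi$ of degree $0$; in fact $\psi=\partial_t\log\|x\|_{K_t}$ is the relative rate of change of the norm in the direction of $x$. Both terms of $\alpha''$ can be written through $\psi$.

\begin{lemma}\label{lem:split}
Let $F$ be admissible, $H=D^2F$, let $\psi$ be $C^1$ and $0$-homogeneous, and $f=2\psi F$. Then
\[
\mathbb{E}_F[H^{-1}\nabla f\cdot\nabla f]=4n\,\mathbb{E}_F\psi^2+n\,\mathbb{E}_FQ_F(\psi),\qquad \operatorname{Var}_Ff=2n\,\mathbb{E}_F\psi^2+n^2\operatorname{Var}_F\psi .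
\]
\end{lemma}

\begin{proof}
We have $\nabla f=2\psi\nabla F+2F\nabla\psi$. By \eqref{eq:euler}, $H^{-1}\nabla F=x$, so $H^{-1}\nabla F\cdot\nabla F=2F$, and the cross term $H^{-1}\nabla F\cdot\nabla\psi=x\cdot\nabla\psi$ vanishes because $\psi$ has degree $0$. Thus
$H^{-1}\nabla f\cdot\nabla f=8\psi^2F+2F\,Q_F(\psi)$, and \eqref{eq:moments} gives the first formula. By \eqref{eq:moments} again,
$\operatorname{Var}_Ff=n(n+2)\mathbb{E}_F\psi^2-n^2(\mathbb{E}_F\psi)^2$, which is the second.
\end{proof}

\begin{proposition}\label{prop:second}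
Let $I$ be a compact interval and let $F$ be $C^2$ on $I\times\mathbb{R}^n_*$ with every $F_t$ admissible. Put $\psi_t=\partial_tF/(2F_t)$, which is even, $C^1$ and $0$-homogeneous in $x$, and write $\mathbb{E}=\mathbb{E}_{F_t}$, $\operatorname{Var}=\operatorname{Var}_{F_t}$. Then $\alpha\in C^2(I)$ and
\begin{equation}\label{eq:general}
\alpha'(t)=n\,\mathbb{E}\psi_t,\qquad \alpha''(t)=\mathbb{E}\,\partial_{tt}F-2n\,\mathbb{E}\psi_t^2-n^2\operatorname{Var}\psi_t .
\end{equation}
If $F$ solves \eqref{eq:pde}, then
\begin{equation}\label{eq:second}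
\alpha''(t)=n\Big\{(4c-2)(\mathbb{E}\psi_t)^2+c\,\mathbb{E}\,Q_{F_t}(\psi_t)-(n+2-4c)\operatorname{Var}\psi_t\Big\},
\end{equation}
and for $c=\frac12$ this is $\alpha''(t)=\frac n2\{\mathbb{E}\,Q_{F_t}(\psi_t)-2n\operatorname{Var}\psi_t\}$.
\end{proposition}

\begin{proof}
Differentiating $F(t,sx)=s^2F(t,x)$ and $F(t,-x)=F(t,x)$ in $t$ shows that $\partial_tF$ and $\partial_{tt}F$ are even and $2$-homogeneous. These functions and $F$ are continuous on the compact set $I\times S^{n-1}$, where $F>0$, so $F_t\ge m|x|^2$ and $|\partial_tF|,|\partial_{tt}F|\le C|x|^2$ with $m,C>0$ independent of $t$. By dominated convergence $Z(t)=\int e^{-F_t}$ is $C^2$, with $Z'=-\int\partial_tF\,e^{-F}$ and $Z''=\int((\partial_tF)^2-\partial_{tt}F)e^{-F}$. Hence $\alpha'=\mathbb{E}\,\partial_tF$ and $\alpha''=\mathbb{E}\,\partial_{tt}F-\operatorname{Var}\partial_tF$, and \eqref{eq:general} follows from \eqref{eq:moments} and Lemma~\ref{lem:split}. Under \eqref{eq:pde}, Lemma~\ref{lem:split} gives $\mathbb{E}\,\partial_{tt}F=c(4n\,\mathbb{E}\psi_t^2+n\,\mathbb{E}Q_{F_t}(\psi_t))$;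 insert this and write $\mathbb{E}\psi_t^2=\operatorname{Var}\psi_t+(\mathbb{E}\psi_t)^2$.
\end{proof}

The first term of \eqref{eq:second} accounts for dilations, whose velocity $\psi$ is constant; it is the only term that survives when $n=1$, and it is nonnegative for $c\ge\frac12$. The other two terms do not change when a constant is added to $\psi$. They compare an energy with a variance, and their sum is nonnegative for all $F$ and all even $\psi$ exactly when $c\Lambda_n\ge n+2-4c$, that is, $c\ge c_n$. The conjecture thus hinges on the inequality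
\begin{equation}\label{eq:2n}
\mathbb{E}_FQ_F(\psi)\ge2n\operatorname{Var}_F\psi\qquad\text{for even }\psi .
\end{equation}
For $F=\frac12|x|^2$ we have $Q_F(\psi)=|\nabla\psi|^2$ on $S^{n-1}$, and $\mathbb{E}_F$ is the uniform average. The spherical harmonics of degree $k$ have eigenvalue $k(k+n-2)$, and an even function has only components of even degree, so \eqref{eq:2n} holds at the ball, with equality in degree $k=2$. There is no slack, and the question is whether the ball is the worst body.

\section{The plane: the disk and the square}\label{sec:plane}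

Let $n=2$, use polar coordinates $(r,\theta)$, and write $F=\frac12r^2u(\theta)^2$ with $u>0$ of class $C^2$, and $\psi=\psi(\theta)$. Evenness means that $u$ and $\psi$ are $\pi$-periodic. At $r=1$, in the orthonormal frame $(e_r,e_\theta)$, the Hessian has entries $F_{rr}$, $F_{r\theta}-F_\theta$ and $F_{\theta\theta}+F_r$:
\[
H=\begin{pmatrix}u^2&uu'\\ uu'&u'^2+u(u+u'')\end{pmatrix},\qquad\det H=u^3(u+u'').
\]
So $F$ is admissible if and only if $u+u''>0$. Since $\nabla\psi=\psi'e_\theta$ and $H^{-1}e_\theta\cdot e_\theta=u^2/\det H$, we get $Q_F(\psi)=u\psi'^2/(u+u'')$. By \eqref{eq:moments} the measure on the circle is proportional to $u^{-2}d\theta$, and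
\begin{equation}\label{eq:plane}
\frac{\mathbb{E}_FQ_F(\psi)}{\operatorname{Var}_F\psi}=\int_0^{2\pi}\frac{\psi'^2}{u\,(u+u'')}\,d\theta\Big/\int_0^{2\pi}\frac{(\psi-\mathbb{E}_F\psi)^2}{u^2}\,d\theta .
\end{equation}
Inequality \eqref{eq:2n} asks that this quotient be at least $4$. For the disk, $u=1$, a $\pi$-periodic function has only even frequencies, so the quotient is at least $4$, with equality for $\cos2\theta$.

The weight $u+u''$ vanishes on an arc exactly when $u=a\cos\theta+b\sin\theta$ there, that is, when the boundary $\{ru=1\}$ is the straight line $ax_1+bx_2=1$; it is large where the boundary turns sharply. So $\psi$ varies cheaply near a corner, and it pays to keep $\psi$ constant along nearly flat sides and to let it change only at the corners.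

\begin{example}\label{ex:square}
For the square $[-1,1]^2$ we have $u=\max(|\cos\theta|,|\sin\theta|)$. Off the corners $\theta_k=\frac\pi4+\frac{k\pi}2$, $k=0,\dots,3$, we have $u''=-u$; at each corner $u=1/\sqrt2$ and $u'$ jumps by $+\sqrt2$. Let $\psi=1$ where $|\cos\theta|>|\sin\theta|$ and $\psi=-1$ elsewhere; it jumps by $\pm2$ at each corner. On each of the four arcs $\int u^{-2}=\int_{-\pi/4}^{\pi/4}\cos^{-2}\theta\,d\theta=2$, so $\int\psi u^{-2}=0$ and $\int\psi^2u^{-2}=8$.

To obtain an admissible pair, let $0<\varepsilon<\frac\pi4$, let $\eta\ge0$ be smooth on the circle, supported in $(-\varepsilon,\varepsilon)$, with $\int\eta=1$, and put $u_\varepsilon=u*\eta+\varepsilon$, $\psi_\varepsilon=\psi*\eta$, $\eta_k=\eta(\cdot-\theta_k)$. Integration by parts on the four arcs gives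
\[
u_\varepsilon+u_\varepsilon''=\sqrt2\sum_k\eta_k+\varepsilon>0,\qquad \psi_\varepsilon'=\sum_k\pm2\eta_k .
\]
The $\eta_k$ have disjoint supports, so $\psi_\varepsilon'^2/(u_\varepsilon+u_\varepsilon'')\le2\sqrt2\sum_k\eta_k$. As $\varepsilon\to0$, $u_\varepsilon\to u$ uniformly and $\psi_\varepsilon\to\psi$ boundedly almost everywhere. The numerator of \eqref{eq:plane} has upper limit at most $4\cdot2\sqrt2\cdot\sqrt2=16$, and the denominator tends to $8$. Hence $\Lambda_2\le2$, half of what \eqref{eq:2n} requires.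
\end{example}

\section{The $\ell_q$ balls}\label{sec:lq}

In dimension $n$ we want bodies close to the cube for which the quotient can be computed exactly. The $\ell_q$ balls with $q$ even have analytic norms, join the Euclidean ball ($q=2$) to the cube ($q\to\infty$), and carry a product measure. Let $n\ge2$, let $q\ge2$ be an even integer, let $a\in\mathbb{R}^n_*$ with $\sum a_i=0$, and put
\[
N=\Big(\sum_ix_i^q\Big)^{1/q},\qquad \Phi=\tfrac12N^2,\qquad w_i=\frac{x_i^q}{N^q},\qquad\psi=\sum_ia_iw_i,\qquad \Phi_\varepsilon=\Phi+\tfrac\varepsilon2|x|^2 .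
\]
These functions are even and real-analytic on $\mathbb{R}^n_*$, and $\sum w_i=1$. The function $\psi$ is $0$-homogeneous, and nonconstant since $\psi(e_i)=a_i$. It is the velocity of a volume-preserving stretching of the axes: by \eqref{eq:Hess} below, $2\psi\Phi=\sum_ia_ix_i\partial_i\Phi$ is the derivative at $s=0$ of $\Phi(e^{sa_1}x_1,\dots,e^{sa_n}x_n)$. For $q=2$ it is a spherical harmonic of degree $2$, an equality case of \eqref{eq:2n}. As $q\to\infty$ it tends to $a_i$ where $|x_i|$ is the strictly largest coordinate; for $n=2$, $a=(1,-1)$ this is the step function of Example~\ref{ex:square}. The term $\frac\varepsilon2|x|^2$ is needed because $\Phi$ is not admissible for $q>2$: its Hessian at $e_1$ is $\operatorname{diag}(1,0,\dots,0)$.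

\begin{proposition}\label{prop:lq}
For every $\varepsilon>0$ the function $\Phi_\varepsilon$ is admissible, and
\[
\limsup_{\varepsilon\to0}\frac{\mathbb{E}_{\Phi_\varepsilon}Q_{\Phi_\varepsilon}(\psi)}{\operatorname{Var}_{\Phi_\varepsilon}\psi}\le\frac{nq}{q-1}.
\]
Consequently $\Lambda_n\le n$.
\end{proposition}

The bound equals $2n$ at $q=2$ and is already $\frac43n$ at $q=4$.

\begin{proof}
\emph{Derivatives.} Let $S=\sum x_i^q$, so $\Phi=\frac12S^{2/q}$. Then $\partial_i\Phi=S^{2/q-1}x_i^{q-1}$ and $\partial_{ij}\Phi=(q-1)\delta_{ij}S^{2/q-1}x_i^{q-2}-(q-2)S^{2/q-2}x_i^{q-1}x_j^{q-1}$. On the set $\Omega$ where all $x_i\ne0$, whose complement is a null set, this reads, with $H_0=D^2\Phi$,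
\begin{equation}\label{eq:Hess}
\partial_i\Phi=N^2\frac{w_i}{x_i},\qquad (H_0)_{ij}=N^2\Big[(q-1)\delta_{ij}\frac{w_i}{x_i^2}-(q-2)\frac{w_i}{x_i}\frac{w_j}{x_j}\Big].
\end{equation}
Also $\partial_iw_j=q\frac{w_i}{x_i}(\delta_{ij}-w_j)$, so $\partial_i\psi=q\frac{w_i}{x_i}(a_i-\psi)$.

\emph{Admissibility.} On $\Omega$ every vector has the form $\xi=(x_ib_i)_i$, and $(\sum w_ib_i)^2\le\sum w_ib_i^2$ by the Cauchy--Schwarz inequality, so
\[
H_0\xi\cdot\xi=N^2\Big[(q-1)\sum w_ib_i^2-(q-2)\Big(\sum w_ib_i\Big)^2\Big]\ge N^2\sum w_ib_i^2 .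
\]
Thus $H_0>0$ on $\Omega$, and $H_0\ge0$ on $\mathbb{R}^n_*$ by continuity. Then $D^2\Phi_\varepsilon=H_0+\varepsilon I>0$, and Lemma~\ref{lem:adm} applies.

\emph{The energy.} We need $H_0^{-1}\nabla\psi$. For $\xi=(x_ib_i)_i$ with $\sum w_jb_j=0$, the rank-one part of \eqref{eq:Hess} annihilates $\xi$, and $(H_0\xi)_i=(q-1)N^2\frac{w_i}{x_i}b_i$. The choice $b_i=a_i-\psi$ satisfies $\sum w_jb_j=0$, so $H_0^{-1}\nabla\psi=\frac{q}{(q-1)N^2}\,(x_i(a_i-\psi))_i$ and, on $\Omega$,
\begin{equation}\label{eq:energy}
2\Phi\,H_0^{-1}\nabla\psi\cdot\nabla\psi=\frac{q^2}{q-1}\,V,\qquad V=\sum_iw_i(a_i-\psi)^2=\sum_iw_ia_i^2-\psi^2 .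
\end{equation}

\emph{Moments.} Let $\nu$ be the probability measure proportional to $e^{-N^q}dx=\prod_ie^{-x_i^q}dx_i$, and $\tau=1/q$. By Lemma~\ref{lem:polar}, applied to $\Phi$ with $p=2$ and to $N^q$ with $p=q$, both $\mathbb{E}_\Phi g$ and $\mathbb{E}_\nu g$ equal the average of a $0$-homogeneous $g$ against $N^{-n}d\theta$, and $\mathbb{E}_\nu[gN^{2q}]=n\tau(n\tau+1)\,\mathbb{E}_\Phi g$. The same lemma in dimension one gives $\mathbb{E}_\nu x_i^q=\tau$ and $\mathbb{E}_\nu x_i^{2q}=\tau(\tau+1)$. Since $x_i^qx_j^q=w_iw_jN^{2q}$ and the coordinates are independent under $\nu$,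
\[
\mathbb{E}_\Phi w_i^2=\frac{\tau+1}{n(n\tau+1)},\qquad \mathbb{E}_\Phi w_iw_j=\frac{\tau}{n(n\tau+1)}\quad(i\ne j),
\]
while $\mathbb{E}_\Phi w_i=\frac1n$ by symmetry. From $\sum a_i=0$ we get $\mathbb{E}_\Phi\psi=0$ and $\sum_{i\ne j}a_ia_j=-|a|^2$, so
\[
\operatorname{Var}_\Phi\psi=\mathbb{E}_\Phi\psi^2=\frac{|a|^2}{n(n\tau+1)}=\frac{q|a|^2}{n(n+q)},\qquad \mathbb{E}_\Phi V=\frac{|a|^2}n-\frac{q|a|^2}{n(n+q)}=\frac{|a|^2}{n+q}.
\]

\emph{The limit.} On $\Omega$ we have $D^2\Phi_\varepsilon\ge H_0>0$, hence $(D^2\Phi_\varepsilon)^{-1}\le H_0^{-1}$, and \eqref{eq:energy} gives $Q_{\Phi_\varepsilon}(\psi)\le\frac{\Phi_\varepsilon}{\Phi}\frac{q^2}{q-1}V$. Since $\Phi_\varepsilon\to\Phi$ uniformly on $S^{n-1}$, where $\Phi>0$, the last formula in \eqref{eq:moments} shows that $\mathbb{E}_{\Phi_\varepsilon}[\frac{\Phi_\varepsilon}{\Phi}V]\to\mathbb{E}_\Phi V$ and $\operatorname{Var}_{\Phi_\varepsilon}\psi\to\operatorname{Var}_\Phi\psi$. The upper limit is therefore at most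
\[
\frac{q^2}{q-1}\cdot\frac{|a|^2}{n+q}\cdot\frac{n(n+q)}{q|a|^2}=\frac{nq}{q-1}.
\]
Thus $\Lambda_n\le\frac{nq}{q-1}$ for every even $q$, and we let $q\to\infty$.
\end{proof}

\section{Analytic families with prescribed velocity}\label{sec:CK}

We now need a solution of \eqref{eq:pde} that passes through a given $F$ with a given velocity. Equation \eqref{eq:pde} is not an evolution equation: its linearization at $F$ is $v_{tt}-2c\,\xi\cdot\nabla v_t+c\,D^2v\,\xi\cdot\xi=0$ with $\xi=(D^2F)^{-1}\nabla\partial_tF$, and for $0<c<1$ the form $\tau^2-2c\tau\sigma+c\sigma^2$ is positive definite, so the equation is degenerate elliptic. We therefore work with analytic data and use the Cauchy--Kovalevskaya theorem \cite[Ch.~1]{Folland}: \emph{if $\varphi_0,\varphi_1$ are real-analytic near $x_0$, and $\Psi$ is a function of $t$, $x$ and the derivatives $\partial_x^\beta\partial_t^jv$ with $|\beta|+j\le2$, $j\le1$, which is real-analytic near the point determined by $\varphi_0,\varphi_1$ at $(0,x_0)$, then $\partial_{tt}v=\Psi$, $v(0,\cdot)=\varphi_0$,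 $\partial_tv(0,\cdot)=\varphi_1$ has a real-analytic solution near $(0,x_0)$.} The theorem is local and knows nothing of homogeneity; uniqueness and the symmetries of \eqref{eq:pde} supply both the gluing and the homogeneity.

\begin{lemma}\label{lem:CK}
Let $n\ge2$ and $c>0$. Let $\mathcal F$ be admissible and $f$ even and $2$-homogeneous, both real-analytic on $\mathbb{R}^n_*$. Then for some $\delta>0$ there is a real-analytic solution $F$ of \eqref{eq:pde} on $(-\delta,\delta)\times\mathbb{R}^n_*$ with $F(0,\cdot)=\mathcal F$, $\partial_tF(0,\cdot)=f$, and every $F_t$, extended by $F_t(0)=0$, admissible.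
\end{lemma}

\begin{proof}
\emph{Uniqueness.} Let $W\subset\mathbb{R}^n_*$ be open, and let two analytic solutions with invertible Hessians on $(-\delta,\delta)\times W$ have the same data at $t=0$. Applying $\partial_t^k$ to \eqref{eq:pde} expresses $\partial_t^{k+2}F(0,\cdot)$ through $(D^2F(0,\cdot))^{-1}$ and $x$-derivatives of $\partial_t^jF(0,\cdot)$, $j\le k+1$. By induction the two solutions have the same $t$-derivatives of all orders at $t=0$ on $W$, and for each $x\in W$ they agree on $(-\delta,\delta)$ by analyticity in $t$.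

\emph{Existence near the sphere.} The right side of \eqref{eq:pde} is $cM^{-1}v\cdot v$ evaluated at $M=D^2F$, $v=\nabla\partial_tF$, an analytic function where $M$ is invertible. So each $x_0\in S^{n-1}$ has a ball $B\subset\mathbb{R}^n_*$ around it and a $\delta_B>0$ with an analytic solution on $(-\delta_B,\delta_B)\times B$; as $D^2\mathcal F(x_0)>0$, we may shrink $B$ and $\delta_B$ so that its Hessian is positive definite. Finitely many balls cover $S^{n-1}$; let $\delta$ be the least $\delta_B$. By uniqueness the solutions agree on overlaps, and they define a solution $F$ on $(-\delta,\delta)\times U$ for a shell $U=\{1-r<|x|<1+r\}$.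

\emph{Symmetries.} For real $s\ne0$ let $\tilde F(t,x)=s^{-2}F(t,sx)$. Then $D^2\tilde F=(D^2F)(t,sx)$, $\nabla\partial_t\tilde F=s^{-1}(\nabla\partial_tF)(t,sx)$ and $\partial_{tt}\tilde F=s^{-2}(\partial_{tt}F)(t,sx)$, so $\tilde F$ solves \eqref{eq:pde}. The data are even and $2$-homogeneous, so $\tilde F$ has the same data as $F$, and uniqueness on $W=U\cap s^{-1}U$ gives $F(t,sx)=s^2F(t,x)$ whenever $x,sx\in U$. Hence $\hat F(t,x)=|x|^2F(t,x/|x|)$ agrees with $F$ on $U$; it is analytic on $(-\delta,\delta)\times\mathbb{R}^n_*$, even and $2$-homogeneous. Near a point $x_1\neq0$ it equals $s^{-2}F(t,sx)$ with $s=1/|x_1|$, so it solves \eqref{eq:pde} and has positive definite Hessian. Lemma~\ref{lem:adm} shows that each $\hat F_t$ is admissible.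
\end{proof}

A pair $(F,\psi)$ that nearly attains $\Lambda_n$ need not be analytic, so we approximate.

\begin{lemma}\label{lem:approx}
Let $v$ be $C^k$, even and $d$-homogeneous on $\mathbb{R}^n_*$. There are real-analytic, even, $d$-homogeneous functions $v_j$ on $\mathbb{R}^n_*$ with $v_j\to v$ in $C^k$ on compact subsets of $\mathbb{R}^n_*$.
\end{lemma}

\begin{proof}
By the $C^k$ form of the Weierstrass theorem, applied to $v$ times a smooth cutoff, there are polynomials $P_j\to v$ in $C^k$ on $\{\frac12\le|x|\le2\}$; since $v$ is even, we may replace $P_j$ by its even part. Put $v_j=|x|^dP_j(x/|x|)$. Then $v_j-v=|x|^d(P_j-v)(x/|x|)$, and by the chain rule its derivatives of order at most $k$ are combinations of those of $P_j-v$ at $x/|x|\in S^{n-1}$, with coefficients continuous on $\mathbb{R}^n_*$ and independent of $j$.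
\end{proof}

By \eqref{eq:moments}, $\mathbb{E}_FQ_F(\psi)$ and $\operatorname{Var}_F\psi$ are quotients of integrals over $S^{n-1}$ of continuous expressions in $F$, $(D^2F)^{-1}$, $\psi$, $\nabla\psi$. So they converge when $F,D^2F,\psi,\nabla\psi$ converge uniformly on $S^{n-1}$ and the limit $F$ is admissible. We call this \emph{continuity of the quotient}.

\begin{proposition}\label{prop:realize}
Let $n\ge2$ and $c>0$. Suppose that an admissible $F$ and an even, $C^1$, $0$-homogeneous $\psi$ satisfy
\begin{equation}\label{eq:bad}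
c\,\mathbb{E}_FQ_F(\psi)<(n+2-4c)\operatorname{Var}_F\psi .
\end{equation}
Then there is a $c$-family, real-analytic on $[0,1]\times\mathbb{R}^n_*$, with $\alpha''<0$ on $[0,1]$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:approx} take analytic $F^{(j)}\to F$ in $C^2$ and $\psi^{(j)}\to\psi$ in $C^1$. For large $j$ the Hessian of $F^{(j)}$ is positive definite on $S^{n-1}$, hence on $\mathbb{R}^n_*$ by homogeneity, so $F^{(j)}$ is admissible; and the strict inequality \eqref{eq:bad} persists by continuity of the quotient. So we may assume $F$ and $\psi$ analytic. Subtracting a constant from $\psi$ does not affect \eqref{eq:bad}, so we may also assume $\mathbb{E}_F\psi=0$; this removes the dilation term in \eqref{eq:second}, which would work against us when $c>\frac12$.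

Let $\tilde F$ be the solution from Lemma~\ref{lem:CK} with data $\mathcal F=F$ and $f=2\psi F$. By Proposition~\ref{prop:second} on $I=[0,\delta/2]$, its function $\alpha$ is $C^2$ and $\alpha''(0)=n\{c\,\mathbb{E}_FQ_F(\psi)-(n+2-4c)\operatorname{Var}_F\psi\}<0$. Hence $\alpha''<0$ on $[0,\delta']$ for some $\delta'\in(0,\delta/2]$. Both sides of \eqref{eq:pde} are multiplied by $\delta'^2$ under $t\mapsto\delta't$, so $(t,x)\mapsto\tilde F(\delta't,x)$, $t\in[0,1]$, is a $c$-family between $F$ and $\tilde F_{\delta'}$, and its function $t\mapsto\alpha(\delta't)$ has negative second derivative.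
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For $n=1$ an even $2$-homogeneous function is a multiple of $x^2$, so $F_t=\frac12A_tx^2$ with $A_t=2F(t,1)>0$ of class $C^2$, and \eqref{eq:quad} with $c=\frac12$ gives $\alpha''=0$. For $n\ge2$ and $c=\frac12$, condition \eqref{eq:bad} reads $\mathbb{E}_FQ_F(\psi)<2n\operatorname{Var}_F\psi$. By Proposition~\ref{prop:lq} with $q=4$ it holds for $F=\Phi_\varepsilon$ with $\varepsilon$ small, since $\frac43n<2n$. Proposition~\ref{prop:realize} gives the family.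
\end{proof}

Here the data are already analytic, so the counterexample starts at $\frac12(\sum x_i^4)^{1/2}+\frac\varepsilon2|x|^2$ itself.

\section{Lower bounds from Brunn--Minkowski inequalities}\label{sec:BM}

A lower bound on $\Lambda_n$ is an inequality for every pair $(F,\psi)$. By \eqref{eq:general}, all curves through $F$ with velocity $2\psi F$ have the same $\alpha''(0)$ up to the term $\mathbb{E}\,\partial_{ss}F$. So we look for curves along which a volume inequality is available and whose acceleration we can compute. Volume inequalities of Brunn--Minkowski type are stated for support functions, and the passage from $\frac12h_K^2$ to $\frac12\|\cdot\|_K^2$ is the Legendre transform, which produces the quadratic form of \eqref{eq:pde}.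

\begin{lemma}\label{lem:legendre}
\begin{itemize}
\item[(a)] Let $F$ be admissible, $K=\{2F\le1\}$ and $G=F^*$. Then $G=\frac12h_K^2$ is admissible and $G^*=F$. The map $\nabla F$ is an odd, $1$-homogeneous $C^1$-diffeomorphism of $\mathbb{R}^n_*$ with inverse $\nabla G$, and at $y=\nabla F(x)$ we have $G(y)=F(x)$ and $D^2G(y)=D^2F(x)^{-1}$.
\item[(b)] Let $I$ be an interval, let $G$ be $C^2$ on $I\times\mathbb{R}^n_*$ with every $G_s$ admissible, and let $F_s=G_s^*$. Then $F$ is $C^2$ on $I\times\mathbb{R}^n_*$, and with $F$ taken at $x$ and $G$ at $y=\nabla F_s(x)$,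
\[
\partial_sF=-\partial_sG,\qquad \partial_{ss}F+\partial_{ss}G=(D^2G)^{-1}\nabla\partial_sG\cdot\nabla\partial_sG=(D^2F)^{-1}\nabla\partial_sF\cdot\nabla\partial_sF .
\]
In particular, $G$ solves \eqref{eq:pde} with constant $c$ if and only if $F$ solves it with constant $1-c$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $F=\frac12\|\cdot\|_K^2$, we have $G(y)=\sup_{r\ge0}(rh_K(y)-\frac12r^2)=\frac12h_K(y)^2$, which is even and $2$-homogeneous. As $|\nabla F|\le C|x|$, the function $F$ is $C^1$ on $\mathbb{R}^n$ with $\nabla F(0)=0$; it is strictly convex and $F\ge m|x|^2$ with $m>0$. So for each $y$ the function $x\mapsto x\cdot y-F(x)$ has exactly one critical point, its maximum point $x(y)$, and $\nabla F$ is a bijection of $\mathbb{R}^n_*$ with inverse $y\mapsto x(y)$. Since $D^2F$ is invertible, the inverse function theorem makes $x(y)$ of class $C^1$. Differentiating $G(y)=x(y)\cdot y-F(x(y))$, the terms with the derivative of $x(y)$ cancel because $\nabla F(x(y))=y$; so $\nabla G(y)=x(y)$, $G$ is $C^2$ and $D^2G(y)=D^2F(x)^{-1}>0$.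 By Lemma~\ref{lem:adm}, $G$ is admissible. By \eqref{eq:euler}, $x\cdot y=2F(x)$, so $G(y)=F(x)$. The same description applied to $G$ gives $G^*(x)=x\cdot y-G(y)=F(x)$.

(b) By (a), $y_s(x)=\nabla F_s(x)$ is the unique solution of $\nabla G_s(y)=x$. The map $(s,y)\mapsto\nabla G_s(y)$ is $C^1$ with invertible $y$-derivative, so $y_s(x)$ is $C^1$ in $(s,x)$ by the implicit function theorem (at an endpoint of $I$, first extend the map as a $C^1$ map across it), and $\partial_sy_s=-(D^2G_s)^{-1}\nabla\partial_sG$. Differentiating $F_s(x)=x\cdot y_s-G_s(y_s)$ in $s$, the terms with $\partial_sy_s$ cancel, and $\partial_sF(s,x)=-(\partial_sG)(s,y_s(x))$. Both $\nabla F$ and $\partial_sF$ are $C^1$, so $F$ is $C^2$. Differentiating once more in $s$ gives $\partial_{ss}F=-\partial_{ss}G-\nabla\partial_sG\cdot\partial_sy_s$, the first form of the identity. Differentiating in $x$ gives $\nabla\partial_sF=-D^2F\,\nabla\partial_sG$, so $(D^2F)^{-1}\nabla\partial_sF\cdot\nabla\partial_sF=D^2F\,\nabla\partial_sG\cdot\nabla\partial_sG$, and $D^2F=(D^2G)^{-1}$.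
\end{proof}

We use the Brunn--Minkowski inequality in the form $|(1-\theta)K+\theta L|^{1/n}\ge(1-\theta)|K|^{1/n}+\theta|L|^{1/n}$ for convex bodies $K,L$, together with $h_{(1-\theta)K+\theta L}=(1-\theta)h_K+\theta h_L$ and the fact that a convex body is determined by its support function.

\begin{proposition}\label{prop:lower}
Let $n\ge2$. Then $\Lambda_n\ge n-1$. If \eqref{eq:logBM} holds for all symmetric convex bodies in $\mathbb{R}^n$, then $\Lambda_n\ge n$.
\end{proposition}

\begin{proof}
Fix an admissible $F$, and let $K$, $G$ be as in Lemma~\ref{lem:legendre}(a). Write $\mathbb{E},\operatorname{Var},Q$ for $\mathbb{E}_F,\operatorname{Var}_F,Q_F(\psi)$.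

\emph{Two curves.} Let $\varphi$ be even, $C^2$ and $0$-homogeneous, and consider
\[
\text{(L)}\quad h_s=h_K(1+s\varphi),\qquad\qquad\text{(G)}\quad h_s=h_Ke^{s\varphi},
\]
with $G_s=\frac12h_s^2=G\,m(s\varphi)$, where $m(z)=(1+z)^2$ in case (L) and $m(z)=e^{2z}$ in case (G). In both cases $m(0)=1$, $m'(0)=2$, and $k:=m''(0)$ is $2$ in case (L) and $4$ in case (G). The function $G_s(y)$ is $C^2$ in $(s,y)$; this is where $\varphi\in C^2$ is used. As $s\to0$, $D^2G_s\to D^2G$ uniformly on $S^{n-1}$, so there is $s_0>0$ such that, for $|s|\le s_0$, $h_s>0$ on $\mathbb{R}^n_*$ and $G_s$ is admissible. Let $F_s=G_s^*$ and $K_s=\{2F_s\le1\}$. By Lemma~\ref{lem:legendre}(a), $F_s$ is admissible, $F_0=F$, and $\frac12h_{K_s}^2=F_s^*=G_s$, so $h_s$ is the support function of $K_s$. By \eqref{eq:volume}, $\alpha(s)=-\log\int e^{-F_s}=-\log|K_s|-\log\kappa_n$.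

\emph{The second derivative.} At $s=0$ we have $\partial_sG=2\varphi G$ and $\partial_{ss}G=k\varphi^2G$. Put $\psi=-\varphi\circ\nabla F$. Since $G(\nabla F)=F$, Lemma~\ref{lem:legendre}(b) gives at $s=0$
\[
f:=\partial_sF=2\psi F,\qquad\partial_{ss}F=(D^2F)^{-1}\nabla f\cdot\nabla f-k\psi^2F .
\]
By Lemma~\ref{lem:split} and \eqref{eq:moments}, $\mathbb{E}\,\partial_{ss}F=4n\,\mathbb{E}\psi^2+n\,\mathbb{E}Q-\frac{kn}2\mathbb{E}\psi^2$, and \eqref{eq:general} on $I=[-s_0,s_0]$ yields
\begin{equation}\label{eq:k}
\alpha'(0)=n\,\mathbb{E}\psi,\qquad\alpha''(0)=n\Big\{\Big(2-\frac k2\Big)\mathbb{E}\psi^2+\mathbb{E}Q-n\operatorname{Var}\psi\Big\}.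
\end{equation}

\emph{Case} (L). Since $h_s$ is affine in $s$, $K_{(1-\theta)s+\theta s'}=(1-\theta)K_s+\theta K_{s'}$, so $|K_s|^{1/n}$, a multiple of $e^{-\alpha/n}$, is concave. As $(e^{-\alpha/n})''=e^{-\alpha/n}(\alpha'^2/n^2-\alpha''/n)$, we get $\alpha''(0)\ge\alpha'(0)^2/n$. With $k=2$ this is $\mathbb{E}\psi^2+\mathbb{E}Q-n\operatorname{Var}\psi\ge(\mathbb{E}\psi)^2$, that is, $\mathbb{E}Q\ge(n-1)\operatorname{Var}\psi$.

\emph{Case} (G). Now $h_s^{1-\theta}h_{s'}^\theta=h_{(1-\theta)s+\theta s'}$ is a support function, so its Wulff shape is $K_{(1-\theta)s+\theta s'}$. Inequality \eqref{eq:logBM} makes $\log|K_s|$ concave, so $\alpha''(0)\ge0$, and with $k=4$ this is $\mathbb{E}Q\ge n\operatorname{Var}\psi$.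

\emph{General $\psi$.} Since $\nabla F$ is only $C^1$, a given even, $C^1$, $0$-homogeneous $\psi$ corresponds to $\varphi=-\psi\circ\nabla G$, which is even, $0$-homogeneous and only $C^1$. By Lemma~\ref{lem:approx} choose analytic $\varphi_j\to\varphi$ in $C^1$ on the compact set $\nabla F(S^{n-1})\subset\mathbb{R}^n_*$. Then $\psi_j=-\varphi_j\circ\nabla F\to\psi$ and $\nabla\psi_j=-D^2F\,(\nabla\varphi_j)(\nabla F)\to\nabla\psi$ uniformly on $S^{n-1}$, and both inequalities pass to the limit by continuity of the quotient.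
\end{proof}

\begin{remark}
A third curve, $G_s=G(1+2s\varphi)$, has $k=0$, and $F_s(x)=\sup_y(x\cdot y-G_s(y))$ is jointly convex as a supremum of affine functions of $(s,x)$. Pr\'ekopa's theorem and \eqref{eq:k} then give $\mathbb{E}Q\ge(n-2)\operatorname{Var}\psi$ when $\mathbb{E}\psi=0$, the constant $(n+2-4c)/c$ for $c=1$. The three inequalities thus give the constants $n-2$, $n-1$ and $n$.
\end{remark}

\begin{remark}
Evenness of $\psi$, which in a $c$-family comes from the evenness of every $F_t$, cannot be dropped from a bound better than $n-1$. For $F=\frac12|x|^2$ and the odd function $\psi=x_1/|x|$ we have $Q_F(\psi)=1-x_1^2$ on $S^{n-1}$ and $\mathbb{E}_F\psi^2=\frac1n$, so the quotient is $n-1$.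
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

Propositions~\ref{prop:lq} and~\ref{prop:lower} give $n-1\le\Lambda_n\le n$, hence the bounds on $c_n$, and they give $\Lambda_n=n$ and $c_n=\frac{n+2}{n+4}$ if the log-Brunn--Minkowski conjecture holds in $\mathbb{R}^n$. For $n=2$ it does hold \cite{BLYZ}, so $\Lambda_2=2$ and $c_2=\frac46=\frac23$.

Let $c\ge c_n$ and let $F$ be a $c$-family. Since $c_n\ge\frac{n+2}{n+4}>\frac12$, the first term in \eqref{eq:second} is nonnegative. The function $\psi_t$ is even, $C^1$ and $0$-homogeneous, so $\mathbb{E}\,Q_{F_t}(\psi_t)\ge\Lambda_n\operatorname{Var}\psi_t$; if $\psi_t$ is constant, both sides vanish. From $c(\Lambda_n+4)\ge n+2$ we obtain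
\[
c\,\mathbb{E}\,Q_{F_t}(\psi_t)\ge c\Lambda_n\operatorname{Var}\psi_t\ge(n+2-4c)\operatorname{Var}\psi_t ,
\]
so $\alpha''\ge0$ on $[0,1]$.

Let $c<c_n$. Then $\Lambda_n<(n+2-4c)/c$, so by the definition of $\Lambda_n$ some pair $(F,\psi)$ satisfies \eqref{eq:bad}, and Proposition~\ref{prop:realize} gives a $c$-family with $\alpha''<0$ on $[0,1]$. This completes the proof. \qed

\begin{thebibliography}{9}

\bibitem{BLYZ} B\"or\"oczky, Lutwak, Yang, Zhang, \emph{The log-Brunn--Minkowski inequality}, Adv. Math. 231 (2012).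

\bibitem{CK} Dario Cordero-Erausquin and Bo'az Klartag, \emph{Interpolations, convexity and geometric inequalities}, arXiv:1109.3652 (2011).

\bibitem{Folland} Folland, \emph{Introduction to Partial Differential Equations}.

\end{thebibliography}
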